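\title{The second Chern class of the Hilbert square of a K3 surface is not pseudoeffective}

\begin{abstract}
We prove that for every complex projective K3 surface $S$ the class $c_2(S^{[2]})$ is not a limit of classes of effective real $2$-cycles. More generally, on a manifold of $K3^{[2]}$-type the class $c_2$ contains no closed strongly positive current of bidimension $(2,2)$. Such a current would be tangent to quaternionic planes for every hyperk\"ahler metric, and therefore would exist on all deformations of the manifold. We exclude it on the Hilbert square of one K3 surface with four maps to $\mathbb P^1$.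
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a complex projective K3 surface and let $X=S^{[2]}$ be the Hilbert scheme of length-$2$ subschemes of $S$, a smooth projective hyperk\"ahler fourfold. Let $N^2(X)_{\mathbb R}\subset H^4(X,\mathbb R)$ be the real subspace spanned by the classes of algebraic $2$-cycles. A class in $N^2(X)_{\mathbb R}$ is \emph{pseudoeffective} if it lies in the closure of the convex cone generated by the classes of irreducible surfaces in $X$. The class $c_2(X)=c_2(T_X)$ lies in $N^2(X)_{\mathbb R}$, and we want to locate it with respect to this cone.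

Fix $d\ge1$ and call $S$ \emph{very general} if it lies outside a countable union of proper closed subsets of the moduli space of primitively polarized K3 surfaces of degree $2d$. For very general $S$ it is known that no positive integer multiple of $c_2(S^{[2]})$ is the class of an effective algebraic $2$-cycle. This does not exclude that $c_2(S^{[2]})$ is a limit of effective real cycles whose components change along the sequence, and Ottem \cite{Ottem} leaves the following question open: \emph{is $c_2(S^{[2]})$ pseudoeffective for very general $S$?} The answer is no, for every $d$ and in fact for every $S$.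

\begin{theorem}\label{thm:A}
For every projective K3 surface $S$, the class $c_2(S^{[2]})$ is not pseudoeffective. In particular this holds for very general $S$ of degree $2d$, for every $d\ge1$.
\end{theorem}

The proof does not use the known result on effective multiples. It passes through non-projective deformations of $S^{[2]}$, where surfaces are replaced by currents. Manifolds of $K3^{[2]}$-type and the Beauville--Bogomolov form $q$ are recalled in Section~\ref{sec:rigid}; a current is called positive if it is positive in the strong sense (Section~\ref{sec:currents}).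

\begin{theorem}\label{thm:B}
Let $X$ be a manifold of $K3^{[2]}$-type, projective or not. Then $c_2(X)\in H^4(X,\mathbb R)$ is not the class of a closed positive current of bidimension $(2,2)$. Hence for every closed positive current $T\ne0$ of bidimension $(2,2)$ on $X$ there is a K\"ahler class $\alpha$ with
\[
[T]\cdot\bigl(\alpha^2-\tfrac12\sigma_\alpha\bar\sigma_\alpha\bigr)>0,
\]
where $\sigma_\alpha\in H^{2,0}(X)$ satisfies $q(\sigma_\alpha,\bar\sigma_\alpha)=2q(\alpha)$.
\end{theorem}

The first computations point the other way. On $S$ itself $c_2(S)=24[\mathrm{pt}]$ is effective. On $S\times S$ the Whitney formula gives $c_2=24F$ with $F=[\mathrm{pt}\times S]+[S\times\mathrm{pt}]$, again effective. On $X=S^{[2]}$ one has $c_2(X)\cdot\alpha^2=30\,q(\alpha)>0$ for every K\"ahler class $\alpha$, and when $c_2(X)$ is transported to $S\times S$ it becomes the effective class $24F+3[\Delta]$ (Lemma~\ref{lem:class}). There is, however, a second family of inequalities. The class $\alpha^2-\frac12\sigma_\alpha\bar\sigma_\alpha$ contains a form $\Phi_\alpha$ that is nonnegative on every complex $2$-plane, so it is nonnegative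 on every pseudoeffective class, and it vanishes on $c_2(X)$. Thus $c_2(X)$ satisfies all these inequalities, and satisfies them with equality. They cannot decide the question numerically, but equality has a geometric meaning: a positive current in the class $c_2(X)$ must be tangent to quaternionic planes, for all hyperk\"ahler metrics on $X$ at once. The proof shows that this is too much to ask.

A limit of effective cycles gives a closed positive current $T$ in the class $c_2(X)$ (Section~\ref{sec:currents}). Section~\ref{sec:rigid} establishes the two rigidity properties of $T$: its tangent planes are quaternionic, and every closed positive piece of $T$ has class proportional to $c_2(X)$. Section~\ref{sec:product} translates these constraints to $S\times S$, and Section~\ref{sec:model} carries out the whole argument when $T$ is a single surface. For a current, that argument needs a K3 surface with extra structure. Section~\ref{sec:deform} shows that we may choose the K3 surface, because the existence of $T$ is a deformation invariant; Section~\ref{sec:special} makes the choice, and Section~\ref{sec:proof} derives the contradiction.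

\section{Positive currents and their tangent planes}\label{sec:currents}

Let $M$ be a complex manifold with complex structure $I$ and a Hermitian metric with fundamental form $\omega$. For a complex $2$-plane $W\subset T_pM$ with orthonormal basis $u,Iu,v,Iv$ put $[W]=u\wedge Iu\wedge v\wedge Iv\in\Lambda^4T_pM$. This is the unit $4$-vector of $W$ with its complex orientation, and $\langle\omega^2,[W]\rangle=2$. A real $4$-form $\eta$ is \emph{nonnegative}, written $\eta\ge0$, if $\langle\eta,[W]\rangle\ge0$ for all $p$ and all complex $2$-planes $W\subset T_pM$. The product of two semipositive $(1,1)$-forms is nonnegative, and so is $\sigma\wedge\bar\sigma$ for a $(2,0)$-form $\sigma$. If $f$ is holomorphic and $\eta\ge0$ then $f^*\eta\ge0$, because $df$ either maps $W$ isomorphically onto a complex $2$-plane or has real rank at most $2$ on $W$.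

A current of dimension $4$ is a continuous linear form $T$ on compactly supported smooth $4$-forms; we write $T(\eta)=\int T\wedge\eta$. For a smooth $k$-form $a$, the current $a\wedge T$ is $\beta\mapsto T(a\wedge\beta)$, and $T$ is closed if $T(d\beta)=0$ for all $\beta$.

\begin{definition}
A \emph{positive current} is a real current $T$ of dimension $4$ such that $T(\eta)\ge0$ for all compactly supported smooth $\eta\ge0$.
\end{definition}

This is strong positivity. It implies weak positivity, where one tests only against forms $\varphi\, ia\wedge\bar a\wedge ia'\wedge\bar a'$ with $\varphi\ge0$ and $a,a'$ of type $(1,0)$; Remark~\ref{rem:weak} shows that the difference matters. Integration over an analytic surface is a closed positive current, weak limits of positive currents are positive, and so are push-forwards under proper holomorphic maps. Forms of type $(p,q)\neq(2,2)$ with $p+q=4$ vanish on complex $2$-planes, so a positive current kills them: it has bidimension $(2,2)$. If $M$ is a compact fourfold and $T$ is closed, the class $[T]\in H^4(M,\mathbb R)$ is defined by $[T]\cdot[\eta]=T(\eta)$; if $M$ is K\"ahler,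 $[T]$ is orthogonal to $H^{p,q}$ for $(p,q)\ne(2,2)$ and so has type $(2,2)$.

Since $|\langle\eta,[W]\rangle|\le|\eta|$, the forms $\frac12(\sup|\eta|)\varphi\,\omega^2\pm\eta$ are nonnegative when $\varphi\ge0$ equals $1$ on the support of $\eta$. Hence
\begin{equation}\label{eq:mass}
|T(\eta)|\le \sup|\eta|\cdot T(\tfrac12\varphi\,\omega^2).
\end{equation}
We call the positive measure $T\wedge\frac12\omega^2$ the \emph{mass} of $T$. By \eqref{eq:mass}, $T$ has order $0$, it vanishes where its mass vanishes, and a sequence of positive currents of bounded mass on a compact manifold has a weakly convergent subsequence. By the Riesz and Radon--Nikodym theorems, $T(\eta)=\int\langle\eta,\tau\rangle\,d\|T\|$ for a positive measure $\|T\|$ and a Borel field $\tau$ of unit $4$-vectors. ``Almost every'' (a.e.) refers to $\|T\|$; we say that $T$ \emph{does not charge} a Borel set $A$ if $\|T\|(A)=0$, and is \emph{carried by} $A$ if it does not charge $M\setminus A$.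

Let $\mathcal C_p\subset\Lambda^4T_pM$ be the convex cone generated by the vectors $[W]$. It is closed, because the $[W]$ form a compact set on which $\langle\omega^2,\cdot\rangle=2$, and the convex hull of a compact set is compact by Carath\'eodory's theorem. We have $\tau(p)\in\mathcal C_p$ a.e. Indeed, in a holomorphic chart the cone $\mathcal C_p=\mathcal C$ does not depend on $p$; for $\eta_n$ in a countable dense subset of the dual cone $\mathcal C^*$, viewed as nonnegative forms with constant coefficients, the measures $\langle\eta_n,\tau\rangle\|T\|$ are positive, so a.e.\ $\tau\in\mathcal C^{**}=\mathcal C$. Conversely, a current of order $0$ with $\tau(p)\in\mathcal C_p$ a.e.\ is positive.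

\begin{definition}
A \emph{tangent plane} of $T$ at $p$ is a complex $2$-plane $W\subset T_pM$ such that $\tau(p)-\epsilon[W]\in\mathcal C_p$ for some $\epsilon>0$. The set of these planes is $\mathcal W_T(p)$.
\end{definition}

For a.e.\ $p$, the vector $\tau(p)$ is a finite positive combination of vectors $[W]$, and every $W$ that occurs lies in $\mathcal W_T(p)$. If $T$ is integration over a surface $\Sigma$, then $\tau(p)=[T_p\Sigma]$ and $\mathcal W_T(p)=\{T_p\Sigma\}$ at smooth points: an equality $[T_p\Sigma]=\sum\epsilon_i[W_i]$ with $\epsilon_i>0$ has $\sum\epsilon_i=1$ by pairing with $\omega^2$, and a unit vector is a convex combination of unit vectors only if all of them equal it. For a bounded Borel function $g\ge0$, the current $gT$ is positive, with $\|gT\|=g\|T\|$ and the same tangent planes as $T$ where $g>0$.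

The next lemma converts integral identities for $T$ into conditions on its tangent planes and back. It applies on any open subset of $M$.

\begin{lemma}\label{lem:planes}
Let $T$ be a positive current on $M$, and let $a$ be a smooth complex form of degree $k\le4$.
\begin{enumerate}
\item[(a)] If $\Psi\ge0$ is a smooth $4$-form and $\Psi\wedge T=0$, then for a.e.\ $p$ we have $\Psi|_W=0$ for all $W\in\mathcal W_T(p)$. If $M$ is compact, the hypothesis holds as soon as $\int_MT\wedge\Psi=0$.
\item[(b)] If for a.e.\ $p$ we have $a|_W=0$ for all $W\in\mathcal W_T(p)$, then $a\wedge T=0$.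
\item[(c)] If $a\wedge T=0$ and $\mathcal W_T(p)$ is a single plane $W_p$ for a.e.\ $p$, then $a|_{W_p}=0$ a.e.
\item[(d)] If $T$ is closed, $k\le 3$ and $a\wedge T=0$, then $da\wedge T=0$. If $T$ is closed and $g$ is a smooth function with $dg\wedge T=0$, then $gT$ is closed.
\item[(e)] If $T$ is closed, $h$ is holomorphic and $hT=0$, then for a.e.\ $p$ we have $dh|_W=0$ for all $W\in\mathcal W_T(p)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The measure $\Psi\wedge T=\langle\Psi,\tau\rangle\|T\|$ is positive, so it vanishes if its total integral does. Then a.e.\ $0=\langle\Psi,\tau(p)\rangle\ge\epsilon\langle\Psi,[W]\rangle\ge0$.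

(b) For a test form $\beta$, the number $\langle a\wedge\beta,\tau(p)\rangle$ is a combination of the numbers $\langle a\wedge\beta,[W]\rangle=0$.

(c) Here $\tau(p)=[W_p]$. For each $\beta$ in a finite local frame of $(4-k)$-forms the measure $\langle a\wedge\beta,\tau\rangle\|T\|$ vanishes. So a.e.\ $a|_{W_p}\wedge\beta'=0$ for all $\beta'\in\Lambda^{4-k}W_p^*\otimes\mathbb C$, and $a|_{W_p}=0$.

(d) We have $T(da\wedge\beta)=T(d(a\wedge\beta))\pm T(a\wedge d\beta)=0$ and $T(g\,d\beta)=T(d(g\beta))-T(dg\wedge\beta)=0$.

(e) By (d), $dh\wedge T=0$, so $\Psi\wedge T=0$ for $\Psi=i\,dh\wedge d\bar h\wedge\omega$. This form is nonnegative and vanishes on $W$ if and only if $dh|_W=0$. Apply (a).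
\end{proof}

To cut a closed current into closed pieces we use the theorem of El Mir and Skoda.

\begin{theorem}[{\cite[Ch.~III, \S2]{Demailly}}]\label{thm:EMS}
Let $A\subset M$ be an analytic subset and $T$ a closed positive current on $M\setminus A$ whose mass is locally finite near $A$. Then the trivial extension of $T$ to $M$ is closed.
\end{theorem}

The trivial extension is the current $\tau\|T\|$ with $\|T\|$ extended by zero on $A$, so it is positive. In particular, if $T$ is closed and positive on $M$, then $1_{M\setminus A}T$ and $1_AT=T-1_{M\setminus A}T$ are closed and positive.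

\begin{lemma}\label{lem:BimpliesA}
Let $X$ be a smooth projective fourfold. Every pseudoeffective class in $N^2(X)_{\mathbb R}$ is the class of a closed positive current. In particular Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}.
\end{lemma}

\begin{proof}
Let $\xi=\lim\xi_n$, where $\xi_n$ is the class of an effective real cycle with integration current $T_n$. For a K\"ahler form in a class $\alpha$, the total mass of $T_n$ is $\frac12\xi_n\cdot\alpha^2$, which is bounded. A weak limit of a subsequence is a closed positive current with class $\xi$.
\end{proof}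

\section{Rigidity of currents in the class $c_2$}\label{sec:rigid}

A compact K\"ahler manifold is \emph{irreducible holomorphic symplectic} if it is simply connected and $H^{2,0}$ is spanned by a nowhere degenerate holomorphic $2$-form. A manifold is \emph{of $K3^{[2]}$-type} if it is joined to some $S^{[2]}$ by a finite chain of smooth proper families over connected complex manifolds, all fibers being irreducible holomorphic symplectic K\"ahler manifolds. All K3 surfaces are deformation equivalent (Kodaira) and K\"ahler (Siu), and their Hilbert squares are irreducible holomorphic symplectic K\"ahler manifolds (Beauville, Varouchas). So any two manifolds of $K3^{[2]}$-type are joined by such a chain.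

We use the following facts on $X$ of $K3^{[2]}$-type (Beauville, Fujiki, Verbitsky, G\"ottsche). The space $H^2(X,\mathbb R)$ has dimension $23$ and carries the Beauville--Bogomolov form $q$, a nondegenerate quadratic form that is invariant under deformation; we extend it $\mathbb C$-bilinearly. For $0\ne\sigma\in H^{2,0}$ one has $q(\sigma)=0$, $q(\sigma,\bar\sigma)>0$ and $H^{1,1}=\langle\sigma,\bar\sigma\rangle^\perp$, and $q(\alpha)>0$ for K\"ahler classes $\alpha$. Cup product is an isomorphism $\operatorname{Sym}^2H^2(X,\mathbb R)\to H^4(X,\mathbb R)$, and
\begin{align}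
xy\cdot zw&=q(x,y)q(z,w)+q(x,z)q(y,w)+q(x,w)q(y,z),\label{eq:fujiki}\\
c_2(X)\cdot xy&=30\,q(x,y).\label{eq:c2}
\end{align}
Let $q^\vee=\sum e_ie_i^\vee\in\operatorname{Sym}^2H^2(X,\mathbb R)$, where $(e_i)$ and $(e_i^\vee)$ are $q$-dual bases. By \eqref{eq:fujiki}, $q^\vee\cdot xy=23\,q(x,y)+2\,q(x,y)=25\,q(x,y)$. The products $xy$ span $H^4$, so Poincar\'e duality gives
\begin{equation}\label{eq:c2q}
c_2(X)=\tfrac65\,q^\vee .
\end{equation}
Since $c_1(X)=0$ in real cohomology and $p_1=c_1^2-2c_2$, the class $c_2(X)=-\frac12p_1(X)$ depends only on the underlying smooth manifold.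

\begin{definition}
A \emph{$c_2$-current} on $X$ is a closed positive current whose class is $c_2(X)$.
\end{definition}

A hyperk\"ahler structure on a manifold is a Riemannian metric $g$ that is K\"ahler for three complex structures $I,J,K$ with $IJ=K=-JI$. Put $\omega_L(u,v)=g(Lu,v)$ for $L=I,J,K$. The form $\sigma=\omega_J+i\omega_K$ is holomorphic symplectic for $I$. By Yau's theorem each K\"ahler class $\alpha$ on an irreducible holomorphic symplectic manifold $(X,I)$ contains a unique Ricci-flat K\"ahler form, and its metric is hyperk\"ahler with $\omega_I\in\alpha$. On a complex $2$-plane both $\omega_I^2$ and $\sigma\bar\sigma$ are nonnegative, and comparing them measures how far the plane is from being quaternionic. Put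
\[
\Phi=\omega_I^2-\tfrac12\sigma\bar\sigma=\omega_I^2-\tfrac12(\omega_J^2+\omega_K^2).
\]

\begin{lemma}\label{lem:Phi}
On a hyperk\"ahler manifold, viewed as a complex manifold through $I$, we have $\Phi\ge0$, and $\Phi|_W=0$ if and only if $W$ is quaternionic, that is, stable under $I$, $J$ and $K$.
\end{lemma}

\begin{proof}
Let $u,Iu,v,Iv$ be an orthonormal basis of $W$, with dual complex coordinates $z_1,z_2$. Then $\omega_I^2|_W=2\operatorname{vol}$ and $\sigma|_W=\sigma(u,v)\,dz_1\wedge dz_2$. Since $dz_1\wedge dz_2\wedge d\bar z_1\wedge d\bar z_2=4\operatorname{vol}$, we get $\Phi|_W=2(1-|\sigma(u,v)|^2)\operatorname{vol}$. Now $|\sigma(u,v)|^2=g(Ju,v)^2+g(Ku,v)^2\le1$ because $Ju,Ku$ are orthonormal, with equality if and only if $v\in\langle Ju,Ku\rangle$. As $v\perp u,Iu$, this means that $W=\langle u,Iu,Ju,Ku\rangle$.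
\end{proof}

Let $X$ be of $K3^{[2]}$-type and let $\Phi_\alpha$ be the form $\Phi$ of the hyperk\"ahler structure defined by the K\"ahler class $\alpha$. The forms $\omega_I^4,\omega_J^4,\omega_K^4$ all equal $24$ times the volume form, and $\int x^4=3q(x)^2$ by \eqref{eq:fujiki}, so $q(\omega_I)^2=q(\omega_J)^2=q(\omega_K)^2$. From $q(\sigma)=0$ we get $q(\omega_J,\omega_K)=0$ and $q(\omega_J)=q(\omega_K)=\frac12q(\sigma,\bar\sigma)>0$, and $q(\omega_I)>0$. Hence
\begin{equation}\label{eq:triple}
q(\omega_I)=q(\omega_J)=q(\omega_K),\qquad q(\sigma,\bar\sigma)=2q(\alpha).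
\end{equation}
So $[\Phi_\alpha]$ is the class $\alpha^2-\frac12\sigma_\alpha\bar\sigma_\alpha$ of Theorem~\ref{thm:B}, and \eqref{eq:c2} gives $c_2(X)\cdot\Phi_\alpha=30\bigl(q(\alpha)-q(\alpha)\bigr)=0$. The next lemma says that, among classes of type $(2,2)$, only the multiples of $c_2(X)$ are orthogonal to all $\Phi_\alpha$.

\begin{lemma}\label{lem:line}
Let $R$ be a closed positive current on $X$. Then $[R]\cdot\Phi_\alpha\ge0$ for all K\"ahler classes $\alpha$. If equality holds for all $\alpha$, then $[R]=\mu\,c_2(X)$ with $\mu\ge0$, and $\mu=0$ only if $R=0$.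
\end{lemma}

\begin{proof}
The inequality follows from Lemma~\ref{lem:Phi}. Fix $\sigma_0\in H^{2,0}$ with $q(\sigma_0,\bar\sigma_0)=2$; then $[\Phi_\alpha]=\alpha^2-\frac12q(\alpha)\sigma_0\bar\sigma_0$ by \eqref{eq:triple}. Cup product respects Hodge types, so the real class $[R]$ of type $(2,2)$ has the form $\sum x_iy_i+t\,\sigma_0\bar\sigma_0$ with $x_i,y_i\in H^{1,1}_{\mathbb R}$ and $t\in\mathbb R$. By \eqref{eq:fujiki}, for $x,y\in H^{1,1}_{\mathbb R}$,
\begin{align}
xy\cdot\Phi_\alpha&=q(x,y)q(\alpha)+2q(x,\alpha)q(y,\alpha)-\tfrac12q(\alpha)\cdot2q(x,y)=2q(x,\alpha)q(y,\alpha),\notag\\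
\sigma_0\bar\sigma_0\cdot\Phi_\alpha&=2q(\alpha)-\tfrac12q(\alpha)\cdot8=-2q(\alpha).\label{eq:sigmaPhi}
\end{align}
Thus $[R]\cdot\Phi_\alpha=2\bigl(\sum q(x_i,\alpha)q(y_i,\alpha)-t\,q(\alpha)\bigr)$. This is a quadratic form in $\alpha\in H^{1,1}_{\mathbb R}$; if it vanishes on the K\"ahler cone, which is open, it vanishes identically. Since $q$ is nondegenerate on $H^{1,1}_{\mathbb R}$, it identifies $\operatorname{Sym}^2H^{1,1}_{\mathbb R}$ with the space of quadratic forms, and we obtain $\sum x_iy_i=t\,(q|_{H^{1,1}_{\mathbb R}})^\vee$. Moreover $\sigma_0\bar\sigma_0=(\operatorname{Re}\sigma_0)^2+(\operatorname{Im}\sigma_0)^2$, where the two vectors have square $1$ and are orthogonal to each other and to $H^{1,1}_{\mathbb R}$. Hence $[R]=t\,q^\vee=\mu\,c_2(X)$ by \eqref{eq:c2q}. Finally $30\mu\,q(\alpha)=\int R\wedge\omega_I^2$ is twice the total mass of $R$.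
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $T$ be a $c_2$-current on $X$.
\begin{enumerate}
\item[(i)] For each K\"ahler class $\alpha$, for a.e.\ $p$, all planes in $\mathcal W_T(p)$ are quaternionic for the hyperk\"ahler structure of $\alpha$.
\item[(ii)] If $R$ and $T-R$ are closed positive currents, then $[R]=\mu\,c_2(X)$ with $\mu\ge0$, and $\mu=0$ only if $R=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) We have $\int T\wedge\Phi_\alpha=0$; apply Lemmas~\ref{lem:planes}(a) and \ref{lem:Phi}. (ii) The numbers $[R]\cdot\Phi_\alpha$ and $[T-R]\cdot\Phi_\alpha$ are nonnegative with sum $0$, so Lemma~\ref{lem:line} applies to $R$.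
\end{proof}

\begin{remark}\label{rem:weak}
Strong positivity is what allows us to test $T$ against $\Phi_\alpha$. The current $\eta\mapsto\int\sigma_0\bar\sigma_0\wedge\eta$ defined by a holomorphic form $\sigma_0$ is closed and weakly positive, since $\sigma_0\bar\sigma_0\wedge ia\wedge\bar a\wedge ia'\wedge\bar a'$ is a positive multiple of $\theta\wedge\bar\theta$ with $\theta=\sigma_0\wedge a\wedge a'$ of type $(4,0)$. By \eqref{eq:sigmaPhi} its class is negative on every $\Phi_\alpha$, so the second assertion of Theorem~\ref{thm:B} fails for weakly positive currents.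
\end{remark}

\section{From $S^{[2]}$ to $S\times S$}\label{sec:product}

The Ricci-flat metrics on $S^{[2]}$ are not explicit, so Proposition~\ref{prop:rigid}(i) is hard to use directly. But away from the nonreduced subschemes $S^{[2]}$ is doubly covered by $S\times S\setminus\Delta$, which carries a product hyperk\"ahler metric. We compute the class that $c_2$ induces on $S\times S$ and find that it is again orthogonal to the form $\Phi$.

Let $S$ be a projective K3 surface and $X=S^{[2]}$. Let $b\colon Z\to S\times S$ be the blow-up of the diagonal $\Delta$, with exceptional divisor $E_Z\cong\mathbb P(T_S)$. The exchange of factors lifts to an involution $\iota$ of $Z$ fixing $E_Z$ pointwise, and the quotient map is a double cover $\pi\colon Z\to X$ branched along the divisor $E\cong E_Z$ of nonreduced subschemes. There is an orthogonal decomposition $H^2(X,\mathbb R)=H^2(S,\mathbb R)\oplus\mathbb R\delta$, written $\beta\mapsto\beta_X$ on the first summand, with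
\[
q(\beta_X)=\int_S\beta^2,\quad q(\delta)=-2,\quad [E]=2\delta,\quad \pi^*\delta=[E_Z],\quad \pi^*\beta_X=b^*(\beta\otimes1+1\otimes\beta).
\]
The map $\pi^*$ identifies $H^*(X,\mathbb R)$ with the $\iota$-invariant part of $H^*(Z,\mathbb R)$, and $\pi_*\pi^*=2$. We identify $Z\setminus E_Z$ with $S\times S\setminus\Delta$ and denote by $p_1,p_2$ the projections of $S\times S$.

\begin{lemma}\label{lem:class}
$b_*\pi^*c_2(X)=24F+3[\Delta]$, where $F=[\mathrm{pt}\times S]+[S\times\mathrm{pt}]$.
\end{lemma}

\begin{proof}
Let $(e_a)$, $(e_a^\vee)$ be dual bases of $H^2(S,\mathbb R)$, $1\le a\le22$. Then $q^\vee=\sum_a(e_a)_X(e_a^\vee)_X-\frac12\delta^2$. The K\"unneth decomposition of the diagonal is $[\Delta]=F+\sum e_a\otimes e_a^\vee$, and the last sum is symmetric. Since $e_ae_a^\vee=[\mathrm{pt}]$,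
\[
\sum_a(e_a\otimes1+1\otimes e_a)(e_a^\vee\otimes1+1\otimes e_a^\vee)=22F+2\sum_a e_a\otimes e_a^\vee=20F+2[\Delta].
\]
The normal bundle of $E_Z$ is $\mathcal O(-1)$, of degree $-1$ on the fibers of $E_Z\to\Delta$, so $b_*([E_Z]^2)=-[\Delta]$. Hence $b_*\pi^*q^\vee=20F+\frac52[\Delta]$; multiply by $\frac65$.
\end{proof}

The class $24F+3[\Delta]$ is effective, so the lemma alone is no obstruction. But the evident cycles in it would come from pieces of a $c_2$-current that lie in $E$ or over the fibers of $p_1$ and $p_2$, and such pieces are subject to Proposition~\ref{prop:rigid}(ii). For $E$ the relevant computation is the following.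

\begin{lemma}\label{lem:E}
Let $j\colon E\to X$ be the inclusion. If $\mu\,c_2(X)\in j_*H^2(E,\mathbb R)$, then $\mu=0$.
\end{lemma}

\begin{proof}
Let $\operatorname{pr}\colon E\to S$ be the projection. Then $H^2(E,\mathbb R)=\operatorname{pr}^*H^2(S,\mathbb R)\oplus\mathbb R\,c_1(\mathcal O(-1))$. Computing on $E_Z\cong E$, we find $j^*\beta_X=2\operatorname{pr}^*\beta$ and $j^*\delta=c_1(\mathcal O(-1))$, so $j^*$ is onto. Every class in $j_*H^2(E,\mathbb R)$ is therefore of the form $j_*j^*y=2\delta y$. As a symmetric tensor in $\operatorname{Sym}^2H^2(X,\mathbb R)\cong H^4(X,\mathbb R)$ it has rank at most $2$, whereas $q^\vee$ has rank $23$.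
\end{proof}

Fix a hyperk\"ahler structure $(g,I,J,K)$ on $S$ with $I$ the given complex structure, and put $\omega=\omega_I$, $\sigma=\omega_J+i\omega_K$. Then $\omega^2=\frac12\sigma\bar\sigma$ by Lemma~\ref{lem:Phi} with $W=T_xS$. Put $\omega_i=p_i^*\omega$, $\sigma_i=p_i^*\sigma$. A real linear map $A\colon T_xS\to T_yS$ is \emph{quaternionic} if it commutes with $I,J,K$.

\begin{lemma}\label{lem:quat}
Let $A\colon T_xS\to T_yS$ be quaternionic. There is a number $\lambda_A\ge0$ with $A^*g=\lambda_Ag$, $A^*\omega=\lambda_A\omega$, $A^*\sigma=\lambda_A\sigma$, and $|A^*\xi|^2=\lambda_A|\xi|^2$ for covectors $\xi$ at $y$. In particular $A$ is zero or invertible. If $A'$ is also quaternionic and $A^*\xi=A'^*\xi$ for one $\xi\ne0$, then $A=A'$.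
\end{lemma}

\begin{proof}
For a unit vector $u$, the map $A$ sends the orthonormal basis $u,Iu,Ju,Ku$ to $Au,IAu,JAu,KAu$, which are orthogonal of length $|Au|$. So $A^*g=\lambda_Ag$ with $\lambda_A=|Au|^2$, which gives the formula for covectors, and $\omega_L(Av,Aw)=g(ALv,Aw)=\lambda_A\omega_L(v,w)$ for $L=I,J,K$. Finally $A-A'$ is quaternionic and $\xi\circ(A-A')=0$, so $A-A'$ is not invertible.
\end{proof}

A complex $2$-plane $W\subset T_xS\oplus T_yS$ is \emph{horizontal} if $W=T_xS\oplus0$, \emph{vertical} if $W=0\oplus T_yS$, and \emph{conformal} if it is the graph of an invertible quaternionic map $A$; the number $\lambda_A>0$ is its \emph{factor}, and $\sigma_2|_W=\lambda_A\sigma_1|_W\neq0$.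

\begin{lemma}\label{lem:Psi}
The closed form $\Psi=\omega_1\omega_2-\frac14(\sigma_1\bar\sigma_2+\sigma_2\bar\sigma_1)$ on $S\times S$ is nonnegative, and $\Psi|_W=0$ if and only if $W$ is horizontal, vertical or conformal. Moreover $(24F+3[\Delta])\cdot\Psi=0$.
\end{lemma}

\begin{proof}
For the product hyperk\"ahler structure, $\Phi=(\omega_1+\omega_2)^2-\frac12(\sigma_1+\sigma_2)(\bar\sigma_1+\bar\sigma_2)=2\Psi$, because $\omega_i^2=\frac12\sigma_i\bar\sigma_i$. By Lemma~\ref{lem:Phi}, $\Psi\ge0$ with equality exactly on quaternionic planes. Horizontal, vertical and conformal planes are quaternionic. Conversely, if $W$ is quaternionic then so is $W\cap(0\oplus T_yS)$, which therefore has real dimension $0$ or $4$. In the second case $W$ is vertical; in the first it is the graph of a quaternionic map $A$, which is zero or invertible. Finally $\Psi$ restricts to $0$ on $\mathrm{pt}\times S$ and $S\times\mathrm{pt}$, and to $\omega^2-\frac12\sigma\bar\sigma=0$ on $\Delta$.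
\end{proof}

\section{The case of a single surface}\label{sec:model}

The following special case of Theorem~\ref{thm:A} shows the mechanism of the proof. It is not used later.

\begin{proposition}\label{prop:model}
Let $S$ be a projective K3 surface. No irreducible surface $\Sigma\subset X=S^{[2]}$ has class proportional to $c_2(X)$.
\end{proposition}

\begin{proof}
Suppose $[\Sigma]=\mu\,c_2(X)$; pairing with $\alpha^2$ for $\alpha$ K\"ahler gives $\mu>0$. By Lemma~\ref{lem:E}, $\Sigma\not\subset E$. The map $\pi$ is finite, flat, and \'etale off $E$, so $\pi^*[\Sigma]=[\pi^{-1}\Sigma]$ and no component of $\pi^{-1}\Sigma$ lies in $E_Z$. The surface $\Gamma=b(\pi^{-1}\Sigma)\subset S\times S$ is irreducible or has two components exchanged by the involution, and $[\Gamma]=\mu(24F+3[\Delta])$. By Lemma~\ref{lem:Psi}, $\int_\Gamma\Psi=0$, so at every smooth point the tangent plane of $\Gamma$ is horizontal, vertical or conformal.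

Let $\Gamma'$ be a component of $\Gamma$. If its tangent planes were all vertical or all horizontal, then $\Gamma=(\{x_0\}\times S)\cup(S\times\{x_0\})$ and $\int_\Gamma\omega_1\omega_2=0$, whereas $\mu(24F+3[\Delta])\cdot\omega_1\omega_2=3\mu\int_S\omega^2>0$. Hence the smooth points at which $p_1$, respectively $p_2$, is not \'etale, namely those with vertical, respectively horizontal, tangent plane, form a proper analytic subset of the smooth locus. The set $\Gamma^\circ\subset\Gamma'$ of smooth points with conformal tangent plane is thus connected, and $p_1(\Gamma^\circ)$ and $p_2(\Gamma^\circ)$ are dense in $S$.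

On $\Gamma^\circ$ the factor $\lambda=\sigma_2/\sigma_1$ is a holomorphic function with real values, hence constant. Locally $\Gamma^\circ$ is the graph of a biholomorphism $\varphi$ with $\varphi^*g=\lambda g$. Let $N=|\operatorname{Rm}_g|_g$ be the norm of the curvature tensor, a continuous function on $S$. Multiplying a metric by a constant $\lambda$ multiplies this norm by $\lambda^{-1}$, so $N(y)=\lambda^{-1}N(x)$ for $(x,y)\in\Gamma^\circ$. Taking suprema gives $\max N=\lambda^{-1}\max N$. A flat compact manifold has Euler characteristic $0\neq24$, so $\max N>0$ and $\lambda=1$.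

Thus $\sigma_1-\sigma_2$ vanishes on each component of $\Gamma$, and the form $\Xi=(\sigma_1-\sigma_2)(\bar\sigma_1-\bar\sigma_2)$ has $\int_\Gamma\Xi=0$. But $\Xi$ restricts to $0$ on $\Delta$ and to $\sigma\bar\sigma$ on $\mathrm{pt}\times S$ and on $S\times\mathrm{pt}$, so
\begin{equation}\label{eq:Xi}
(24F+3[\Delta])\cdot\Xi=48\int_S\sigma\bar\sigma>0,
\end{equation}
a contradiction.
\end{proof}

Both coefficients of $24F+3[\Delta]$ were used: $3\ne0$ excludes horizontal and vertical planes, and $24\ne0$ excludes conformal planes of factor $1$. The middle of the argument, which shows that the factor is $1$, is what fails for a current. A current may have many conformal tangent planes at a point, with different factors, and there is no surface tangent to them; so there is no function $\lambda$ to differentiate and no local map $\varphi$ to which the curvature could be applied.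

The remedy is a holomorphic function $\gamma$ on an open subset of $S$ such that the current is carried by $\{\gamma(x)=\gamma(y)\}$. Lemma~\ref{lem:planes}(e) then gives the equation $A^*d\gamma_y=d\gamma_x$. By Lemma~\ref{lem:quat} this equation determines $A$ and expresses its factor as $|d\gamma_x|^2/|d\gamma_y|^2$, so that $|d\gamma|^2$ can replace the curvature. We shall build $\gamma$ from maps $S\to\mathbb P^1$. A nonconstant map to $\mathbb P^1$ gives a nonzero divisor class of square zero, which does not exist when the Picard group is generated by the polarization. We must therefore be able to change $S$.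

\section{Invariance under deformation}\label{sec:deform}

Let $X$ be of $K3^{[2]}$-type, with the hyperk\"ahler structure $(g,I,J,K)$ of a K\"ahler class $\alpha$. For $L=t_1I+t_2J+t_3K$ with $t_1^2+t_2^2+t_3^2=1$, the metric $g$ is K\"ahler for the complex structure $L$, and the manifolds $X_L$ form a smooth proper family over the sphere $\mathbb P^1$ of such $L$, the \emph{twistor family} of $(X,\alpha)$. All $X_L$ have the same underlying smooth manifold. If $(L,J',K')$ is obtained from $(I,J,K)$ by a rotation in $SO(3)$, then $\omega_{J'}+i\omega_{K'}$ is the holomorphic symplectic form of $X_L$.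

\begin{lemma}\label{lem:twistor}
A $c_2$-current on $X$ is a $c_2$-current on every fiber $X_L$ of every twistor family of $X$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:rigid}(i), $\tau(p)$ is a.e.\ a positive combination of vectors $[W]$ with $W$ quaternionic. Such a $W$ is $L$-complex for all $L$, and its $L$-orientation depends continuously on $L$ in the connected sphere, so it is the $I$-orientation. Thus $T$ is positive on $X_L$. It is closed, and its class is $-\frac12p_1=c_2(X_L)$.
\end{proof}

One twistor family moves $X$ along a curve only. To reach all small deformations we compose such moves; since we have no uniform control on the size of each move, we combine the lemma with a closedness statement.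

\begin{proposition}\label{prop:deform}
In a smooth proper family of manifolds of $K3^{[2]}$-type over a connected complex manifold, either all fibers carry a $c_2$-current or none does.
\end{proposition}

\begin{proof}
Call a point of the base \emph{marked} if its fiber carries a $c_2$-current. We show that the marked set is closed and open.

\emph{Closedness.} Let $t_n\to t_0$ be marked, with currents $T_n$. Near $t_0$, trivialize the family smoothly as a compact manifold $M$ with complex structures $I_t$, and choose a smooth family of K\"ahler forms $\omega_t$ (Kodaira--Spencer). The mass of $T_n$ for $\omega_{t_n}$ is $\frac12c_2\cdot[\omega_{t_n}]^2$, which is bounded, and the metrics of the $\omega_{t_n}$ are uniformly comparable to a fixed one. By \eqref{eq:mass} a subsequence converges weakly to a closed current $T$ with class $c_2$. Let $\eta\ge0$ on $X_{t_0}$ and $\epsilon>0$. The pairs $(t,W)$ with $t$ in a compact neighborhood of $t_0$ and $W$ an $I_t$-complex $2$-plane form a compact space, on which $\langle\eta+\epsilon\omega_{t_0}^2,[W]\rangle$ is continuous, and positive for $t=t_0$. It is therefore positive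 for $t$ near $t_0$. So $T_n(\eta+\epsilon\omega_{t_0}^2)\ge0$ for $n\gg0$. Letting $n\to\infty$ and then $\epsilon\to0$ gives $T(\eta)\ge0$.

\emph{Openness: the setting.} Every family is locally pulled back from the Kuranishi family of a fiber, so it suffices to show that in the Kuranishi family of a manifold $X_0$ carrying a $c_2$-current all points near the origin are marked. The base is smooth (Bogomolov--Tian--Todorov), and the family is universal, also at nearby points, because $H^0(T)\cong H^0(\Omega^1)=0$. Identify the groups $H^2(X_t,\mathbb R)$ with $H=H^2(X_0,\mathbb R)$ by parallel transport. The \emph{period} of $X_t$ is the oriented plane $\langle\operatorname{Re}\sigma_t,\operatorname{Im}\sigma_t\rangle\subset H$, on which $q$ is positive definite. By the local Torelli theorem the period map identifies the base with an open set $\mathcal U$ in the manifold of oriented positive $2$-planes $P\subset H$. We write $X_P$ for the fiber, $P_0$ for the period of $X_0$, and $a_P$ for the orthogonal projection of $a\in H$ to $P^\perp=H^{1,1}_{\mathbb R}(X_P)$. The tangent space is $T_P\mathcal U=\operatorname{Hom}(P,P^\perp)$.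

\emph{A uniform supply of K\"ahler classes.} After shrinking $\mathcal U$ there is a nonempty open set $\mathcal K\subset H$ such that $a_P$ is a K\"ahler class on $X_P$ for all $P\in\mathcal U$ and $a\in\mathcal K$. To see this, choose a smooth family of K\"ahler forms $\omega_P$ and put $a_0=[\omega_{P_0}]$. The $\omega_P$-harmonic representative of $a_P$ is a closed real $(1,1)$-form on $X_P$ that depends continuously on $(P,a)$, and at $(P_0,a_0)$ it is $\omega_{P_0}$. As the fibers are compact, it stays positive for $(P,a)$ near $(P_0,a_0)$.

\emph{Twistor spheres.} Let $P\in\mathcal U$, $a\in\mathcal K$ and $\Pi=P+\mathbb Ra=P\oplus\mathbb Ra_P$, a positive $3$-space. Let $\mathbb S_\Pi$ be the sphere of oriented $2$-planes in $\Pi$. For the hyperk\"ahler structure of $(X_P,a_P)$ we have $\Pi=\langle\omega_I,\omega_J,\omega_K\rangle$, and these three classes are orthogonal with equal squares by \eqref{eq:triple}. The period of $X_L$ is the oriented plane $\langle\omega_{J'},\omega_{K'}\rangle$, so $L\mapsto P_L$ is a homeomorphism from the twistor sphere onto $\mathbb S_\Pi$ that sends $I$ to $P$. By universality at $P$,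 the twistor family near $I$ is pulled back from the family over $\mathcal U$, compatibly with the identifications of $H^2$; so $X_L\cong X_{P_L}$ for $L$ near $I$. By Lemma~\ref{lem:twistor}: \emph{if $P$ is marked, then so is a neighborhood of $P$ in $\mathbb S_\Pi$.}

\emph{Flows.} For $a\in\mathcal K$ and $e\in H$ consider the smooth vector field
\[
v_{a,e}(P)=\bigl(x\mapsto q(x,e)\,a_P\bigr)\in\operatorname{Hom}(P,P^\perp)
\]
on $\mathcal U$. Let $P\in\mathcal U$ and $\Pi=P+\mathbb Ra$. For $P'\in\mathbb S_\Pi\cap\mathcal U$ we have $a_{P'}\in\Pi\cap P'^\perp$, so $v_{a,e}(P')$ lies in $\operatorname{Hom}(P',\Pi\cap P'^\perp)=T_{P'}\mathbb S_\Pi$. By uniqueness for ordinary differential equations, the integral curve through $P$ stays in $\mathbb S_\Pi$ for small times. Hence, along an integral curve of $v_{a,e}$, the set of marked times is open by the previous paragraph, applied at each marked point of the curve, and closed by the first part. So the marked set is invariant under the local flows of all $v_{a,e}$.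

As $e$ varies, $q(\cdot,e)$ runs through all linear forms on $P_0$, and as $a$ varies in $\mathcal K$, the vectors $a_{P_0}$ fill an open subset of $P_0^\perp$. So the vectors $v_{a,e}(P_0)$ span $T_{P_0}\mathcal U$. Choose a basis among them, with local flows $\phi_1,\dots,\phi_N$. The map $(s_1,\dots,s_N)\mapsto\phi_N^{s_N}\circ\dots\circ\phi_1^{s_1}(P_0)$ has invertible differential at $0$. Its image contains a neighborhood of $P_0$ and consists of marked points.
\end{proof}

\section{A K3 surface with four maps to $\mathbb P^1$}\label{sec:special}

Let $f\colon S\to\mathbb P^1$ be holomorphic and $\theta=f^*\omega_{FS}$. Since $\theta^2=0$, the nonnegative form $p_1^*\theta\wedge p_2^*\theta$ is orthogonal to $24F+3[\Delta]$, and we shall see that this forces a conformal tangent plane to match the line $[df_x]$ with the line $[df_y]$. Three points of a projective line can be matched with any other three, so three maps give no relation between $x$ and $y$. Four points have a cross-ratio, and this is the function $\gamma$ we need. For rational functions $f_1,\dots,f_4$ with generically pairwise independent differentials put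
\begin{equation}\label{eq:cross}
\gamma=\frac{(df_4\wedge df_2)\otimes(df_3\wedge df_1)}{(df_4\wedge df_1)\otimes(df_3\wedge df_2)},
\end{equation}
a rational function on $S$. At a point where the $f_i$ are finite and the $df_i$ pairwise independent, $\gamma$ is the cross-ratio of the four lines $[df_i]$ in $T^*_xS$ and lies in $\mathbb C\setminus\{0,1\}$. The expression \eqref{eq:cross} is unchanged when each $df_i$ is rescaled. Hence, at two such points $x,y$,
\begin{equation}\label{eq:invariance}
A\colon T_xS\to T_yS\text{ a complex isomorphism},\ A^*[df_i(y)]=[df_i(x)]\ (1\le i\le4)\ \Longrightarrow\ \gamma(x)=\gamma(y).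
\end{equation}

\begin{lemma}\label{lem:S0}
There is a projective K3 surface $S_0$ with four nonconstant holomorphic maps $f_i\colon S_0\to\mathbb P^1$ such that the $df_i$ are generically pairwise independent and $\gamma$ is not constant.
\end{lemma}

\begin{proof}
We take a surface of tridegree $(2,2,2)$ in $(\mathbb P^1)^3$, which has three projections and an involution that produces a fourth map. To see that $\gamma$ is not constant we force one of the maps to have a nondegenerate critical point. Let
\[
S_0=\{a_2x_3^2+a_1x_3+a_0=0\}\subset(\mathbb P^1)^3
\]
in affine notation, with $a_0,a_1,a_2$ of bidegree $(2,2)$ in $(x_1,x_2)$, general subject to the condition that $a_0$ vanishes to order at least $2$ at $(0,0)$. The base locus of this linear system is the point $o=(0,0,0)$. Indeed $a_2$ is arbitrary, which excludes base points with $x_3\ne0$; and where $x_3=0$ the equation reduces to $a_0$, which may be $x_1^2$ times any form of bidegree $(0,2)$ or $x_2^2$ times any form of bidegree $(2,0)$. By Bertini's theorem $S_0$ is smooth away from $o$, and it is smooth at $o$ because the $x_3$-derivative of the equation there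 is $a_1(0,0)\ne0$. By adjunction $K_{S_0}=0$. Since $H^1$ and $H^2$ of $\mathcal O(-2,-2,-2)$ and $H^1$ of $\mathcal O$ vanish on $(\mathbb P^1)^3$, we get $h^0(\mathcal O_{S_0})=1$ and $h^1(\mathcal O_{S_0})=0$. So $S_0$ is a K3 surface. By generality we also have: $a_2(0,0)\ne0$; the Hessian of $a_0$ at $(0,0)$ is nondegenerate; and both partial derivatives of $a_1/a_2$ at $(0,0)$ are nonzero.

The map $(x_1,x_2)\colon S_0\to\mathbb P^1\times\mathbb P^1$ is generically finite of degree $2$. Its covering involution is a birational self-map of a K3 surface, hence an automorphism $\iota_3$. Put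
\[
f_1=x_1,\qquad f_2=x_2,\qquad f_3=x_3\circ\iota_3,\qquad f_4=x_3.
\]
Near $o$ the functions $x_1,x_2$ are coordinates on $S_0$. From $x_3=-a_0/(a_1+a_2x_3)$ we see that $x_3$ vanishes to order $2$ at $o$ with Hessian $-a_1(0,0)^{-1}$ times that of $a_0$. So $df_4=g_1dx_1+g_2dx_2$, where $(g_1,g_2)$ is a system of local coordinates centered at $o$. The sum of the two roots gives $f_3=-a_1/a_2-x_3$, so $df_3=h_1dx_1+h_2dx_2$ near $o$ with $h_1(o),h_2(o)\ne0$. Since $g_1,g_2,h_1,h_2\not\equiv0$, the maps are nonconstant and all pairs other than $df_3,df_4$ are generically independent. Formula \eqref{eq:cross} gives $\gamma=g_1h_2/(g_2h_1)$. This function vanishes on the punctured curve germ $\{g_1=0\}\setminus\{o\}$ and is not identically zero, so it is not constant. In particular $g_1h_2-g_2h_1\not\equiv0$, that is, $df_3\wedge df_4\not\equiv0$.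
\end{proof}

From now on $S=S_0$, with the notation of Section~\ref{sec:product}. The points where some $f_i=\infty$, or some pair $df_i,df_j$ is dependent, or (elsewhere) $d\gamma=0$, lie in a proper closed algebraic subset, and hence in a possibly reducible curve $B\subset S$. On $G=S\setminus B$ the $f_i$ are finite, the $df_i$ are pairwise independent, $\gamma$ is holomorphic and $d\gamma\ne0$. Put $k=|d\gamma|^2>0$ on $G$, the norm being that of $g$.

In Proposition~\ref{prop:model} we compared extreme values of a continuous function on the compact surface $S$. The function $k$ lives on the open set $G$, and nothing prevents it from tending to $0$ or $\infty$ at the boundary. But we shall compare $k(x)$ and $k(y)$ only when $\gamma(x)=\gamma(y)$, and on a general fiber of $\gamma$ the function $k$ is bounded below. For $z\in\gamma(G)$ put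
\[
\kappa(z)=\inf\{k(x): x\in G,\ \gamma(x)=z\}.
\]
A current does not see single points, so we need the points where $k$ is nearly minimal in its fiber to form a set of positive measure.

\begin{lemma}\label{lem:kappa}
The function $\kappa$ is upper semicontinuous on the open set $\gamma(G)$, and $\kappa(z)>0$ for all but finitely many $z$. For $0<s<1$ the Borel set $Y_s=\{y\in G: s\,k(y)<\kappa(\gamma(y))\}$ has positive Lebesgue measure.
\end{lemma}

\begin{proof}
The set $\{\kappa<r\}=\gamma(\{k<r\})$ is open because $\gamma|_G$ is a submersion. Let $\nu\colon\tilde S\to S$ be a composition of blow-ups, an isomorphism over $G$, such that $\tilde\gamma=\gamma\circ\nu\colon\tilde S\to\mathbb P^1$ is a morphism. Let $\tilde\omega$ be a K\"ahler form on $\tilde S$ and $C$ a constant with $\nu^*\omega\le C\tilde\omega$. Passing to dual norms, $|d\gamma|^2_\omega\ge C^{-1}|d\tilde\gamma|^2_{\tilde\omega}$ over $G$. If $z\in\mathbb C$ is not one of the finitely many critical values of $\tilde\gamma$, then $|d\tilde\gamma|_{\tilde\omega}$ has a positive lower bound on the compact fiber $\tilde\gamma^{-1}(z)$, so $\kappa(z)>0$.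

For such $z\in\gamma(G)$, the set $Y_s\cap\gamma^{-1}(z)=\{y\in G:\gamma(y)=z,\ k(y)<\kappa(z)/s\}$ is open in the fiber, and it is nonempty because $\kappa(z)/s>\kappa(z)$. So it has positive area. Cover $G$ by countably many charts in which $\gamma$ is a coordinate projection. If $Y_s$ had measure zero, Fubini's theorem in each chart would show that $Y_s\cap\gamma^{-1}(z)$ has area zero for almost every $z\in\gamma(G)$, a contradiction.
\end{proof}

\section{No $c_2$-current on $S_0^{[2]}$}\label{sec:proof}

\begin{proposition}\label{prop:S0}
The manifold $X=S_0^{[2]}$ carries no $c_2$-current.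
\end{proposition}

Suppose that $T$ is a $c_2$-current on $X$. We follow the proof of Proposition~\ref{prop:model}. The special properties of $S_0$ enter only from Lemma~\ref{lem:V} on.

\subsection*{The lift to $Z$}

\begin{lemma}\label{lem:noE}
$T$ does not charge $E$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:EMS}, $T_E=1_ET$ and $T-T_E$ are closed and positive, so $[T_E]=\mu\,c_2(X)$ by Proposition~\ref{prop:rigid}(ii). We show that $[T_E]\in j_*H^2(E,\mathbb R)$; then $\mu=0$ by Lemma~\ref{lem:E}, and $T_E=0$.

First, $T_E(\eta)=0$ whenever $j^*\eta=0$. By a partition of unity we may work in coordinates $(w,x')$ with $E=\{w=0\}$. Since $T_E$ has order $0$ and is carried by $E$, we have $wT_E=\bar wT_E=0$, so $dw\wedge T_E=d\bar w\wedge T_E=0$ by Lemma~\ref{lem:planes}(d). Write $\eta=dw\wedge\beta_1+d\bar w\wedge\beta_2+\eta'$, where $\eta'$ involves only $dx',d\bar x'$. The condition $j^*\eta=0$ says that the coefficients of $\eta'$ vanish on $E$, so $T_E(\eta)=T_E(\eta')=0$.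

Now let $\eta$ be closed with $j^*\eta=d\beta'$ exact, and extend $\beta'$ to a form $\beta$ on $X$. Then $j^*(\eta-d\beta)=0$, so $T_E(\eta)=T_E(d\beta)=0$. Thus the linear form $[T_E]\cdot{}$ on $H^4(X,\mathbb R)$ factors through $j^*$ and extends to a linear form on $H^4(E,\mathbb R)$. By Poincar\'e duality on $E$ it is given by a class $\vartheta\in H^2(E,\mathbb R)$, and $[T_E]=j_*\vartheta$.
\end{proof}

Off $E_Z$ the map $\pi$ is a local biholomorphism, so $\pi^*(T|_{X\setminus E})$ is a closed positive current on $Z\setminus E_Z$. The difficulty in extending it is that a K\"ahler form on $Z$ is much larger than $\pi^*$ of a K\"ahler form on $X$ in the direction normal to $E_Z$. It has, however, a bounded potential on $X$. Recall the Chern--Levine--Nirenberg inequality: if $T$ is a closed positive current of bidimension $(2,2)$ on an open set $U$ and $Q\subset U$ is compact, there is a constant $C$ with $\int_QT\wedge i\partial\bar\partial u\wedge i\partial\bar\partial v\le C\sup_U|u|\sup_U|v|$ for all smooth plurisubharmonic $u,v$ on $U$.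

\begin{lemma}\label{lem:lift}
The trivial extension $\tilde T$ of $\pi^*(T|_{X\setminus E})$ to $Z$ is a closed positive current. It is $\iota$-invariant, does not charge $E_Z$, satisfies $\pi_*\tilde T=2T$, and for every closed $4$-form $\eta$ on $S\times S$
\begin{equation}\label{eq:pairing}
\int_Z\tilde T\wedge b^*\eta=(24F+3[\Delta])\cdot[\eta].
\end{equation}
\end{lemma}

\begin{proof}
Near a point of $E_Z$ choose bounded coordinates $(z,x')$ with $\iota(z,x')=(-z,x')$, so that $\pi(z,x')=(w,x')$ with $w=z^2$. The functions $\psi_\epsilon=\sqrt{|w|^2+\epsilon^2}+|x'|^2$, $0<\epsilon\le1$, are smooth, uniformly bounded, and plurisubharmonic (the first term is the norm of the holomorphic map $w\mapsto(w,\epsilon)$). So $\int_QT\wedge(i\partial\bar\partial\psi_\epsilon)^2\le C_Q$ uniformly in $\epsilon$. On compact subsets $Q'\subset Q\setminus E$, $\psi_\epsilon$ converges smoothly to $\psi=|w|+|x'|^2$, so $\int_{Q'}T\wedge(i\partial\bar\partial\psi)^2\le C_Q$; exhausting $Q\setminus E$ gives the same bound there. Since $\pi^*\psi=|z|^2+|x'|^2$ is the potential of the Euclidean metric, the mass of $\pi^*T$ on $\pi^{-1}(Q)\setminus E_Z$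 is finite. Theorem~\ref{thm:EMS} shows that $\tilde T$ is closed.

Invariance holds by construction. The currents $\pi_*\tilde T$ and $2T$ agree off $E$ and do not charge $E$, by Lemma~\ref{lem:noE}. The invariant class $[\tilde T]$ equals $\pi^*y$ for some $y$, and $2y=\pi_*[\tilde T]=2c_2(X)$. So $[\tilde T]=\pi^*c_2(X)$, and \eqref{eq:pairing} follows from Lemma~\ref{lem:class}.
\end{proof}

From now on ``a.e.'' refers to $\|\tilde T\|$, and points of $Z\setminus E_Z$ are written $(x,y)$. By \eqref{eq:pairing} and Lemma~\ref{lem:Psi}, $\int\tilde T\wedge b^*\Psi=0$, so Lemma~\ref{lem:planes}(a) gives: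
\begin{equation}\label{eq:types}
\text{a.e., every }W\in\mathcal W_{\tilde T}(x,y)\text{ is horizontal, vertical or conformal.}
\end{equation}

\subsection*{Horizontal and vertical pieces}

\begin{lemma}\label{lem:HV}
Let $A\subset Z$ be a Borel set such that $\tilde R=1_A\tilde T$ is closed and, a.e.\ on $A$, all tangent planes of $\tilde T$ are horizontal or vertical. Then $\tilde R=0$.
\end{lemma}

\begin{proof}
The currents $\pi_*\tilde R$ and $2T-\pi_*\tilde R=\pi_*(1_{Z\setminus A}\tilde T)$ are closed and positive. Proposition~\ref{prop:rigid}(ii), applied to $\frac12\pi_*\tilde R$, gives $[\pi_*\tilde R]=m\,c_2(X)$. The class of $b^*(\omega_1\omega_2)$ is $\iota$-invariant, so it is $\pi^*y$ for some $y\in H^4(X,\mathbb R)$, and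
\[
\int\tilde R\wedge b^*(\omega_1\omega_2)=[\pi_*\tilde R]\cdot y=\tfrac m2\,\pi^*c_2(X)\cdot\pi^*y=\tfrac m2(24F+3[\Delta])\cdot\omega_1\omega_2=\tfrac{3m}2\int_S\omega^2 .
\]
The left side is $0$ by Lemma~\ref{lem:planes}(b), because $\omega_1\omega_2$ vanishes on horizontal and vertical planes. So $m=0$ and $\pi_*\tilde R=0$. For a K\"ahler form $\omega_X$ on $X$ we get $\int\tilde R\wedge\pi^*\omega_X^2=0$. As $\pi^*\omega_X$ is positive definite off $E_Z$, the current $\tilde R$ vanishes there, and it does not charge $E_Z$.
\end{proof}

\begin{lemma}\label{lem:curves}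
For every curve $C\subset S$, the current $\tilde T$ does not charge $b^{-1}(C\times S)$ or $b^{-1}(S\times C)$.
\end{lemma}

\begin{proof}
By $\iota$-invariance it suffices to treat $A=b^{-1}(C\times S)$. The current $\tilde R=1_A\tilde T$ is closed by Theorem~\ref{thm:EMS}. If $h$ is a local reduced equation of $C$, then $h(x)\tilde R=0$, so a.e.\ on $A$ the form $p_1^*dh$ vanishes on the tangent planes by Lemma~\ref{lem:planes}(e). Horizontal and conformal planes project isomorphically to $T_xS$, so by \eqref{eq:types} the planes are vertical wherever $dh(x)\ne0$, that is, over smooth points of $C$. If $x_0$ is one of the finitely many singular points, the current $1_{b^{-1}(\{x_0\}\times S)}\tilde T$ is closed and is annihilated by a local coordinate of the first factor centered at $x_0$, so the same argument shows that the planes are vertical a.e.\ over $x_0$. Lemma~\ref{lem:HV} gives $\tilde R=0$.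
\end{proof}

Taking $C=B$, we see that $\tilde T$ is carried by $\Omega=(G\times G)\setminus\Delta$, which is the complement in $Z$ of the analytic set $E_Z\cup b^{-1}\bigl((B\times S)\cup(S\times B)\bigr)$. On $\Omega$ consider the holomorphic function $u=\gamma(x)-\gamma(y)$, its zero set $V$, and the smooth positive function $\lambda=k(x)/k(y)$.

\subsection*{The cross-ratio determines the tangent plane}

\begin{lemma}\label{lem:V}
$\tilde T$ is carried by $V$.
\end{lemma}

\begin{proof}
Let $\theta_i=f_i^*\omega_{FS}$. The form $p_1^*\theta_i\wedge p_2^*\theta_i$ is nonnegative and closed, it restricts to $0$ on the fibers of $p_1$ and $p_2$, and to $\theta_i^2=0$ on $\Delta$. By \eqref{eq:pairing} and Lemma~\ref{lem:planes}(a) it vanishes a.e.\ on all tangent planes of $\tilde T$. Suppose that at such a point $(x,y)\in\Omega$ some tangent plane is conformal, the graph of $A$. On $G$ the form $\theta_i$ is a positive multiple of $i\,df_i\wedge d\bar f_i$. For $(1,0)$-forms $\xi,\xi'$ on $T_xS$, we have $i\xi\wedge\bar\xi\wedge i\xi'\wedge\bar\xi'=(\xi\wedge\xi')\wedge\overline{(\xi\wedge\xi')}$, which vanishes only if $\xi\wedge\xi'=0$.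 So $df_i(x)\wedge A^*df_i(y)=0$ with both factors nonzero, for $i=1,\dots,4$, and $(x,y)\in V$ by \eqref{eq:invariance}. Thus a.e.\ on $\Omega\setminus V$ all tangent planes are horizontal or vertical. The current $1_{\Omega\setminus V}\tilde T$ is closed on $\Omega$ by Theorem~\ref{thm:EMS} for $V\subset\Omega$, and closed on $Z$ by the same theorem for $Z\setminus\Omega\subset Z$. It vanishes by Lemma~\ref{lem:HV}.
\end{proof}

\begin{lemma}\label{lem:lambda}
For a.e.\ $(x,y)$ the set $\mathcal W_{\tilde T}(x,y)$ is a single plane $W$, which is conformal with factor $\lambda(x,y)$. On $\Omega$ we have $d\lambda\wedge\tilde T=0$.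
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:V}, $u\tilde T=0$ on $\Omega$, so a.e.\ $du=p_1^*d\gamma-p_2^*d\gamma$ vanishes on all tangent planes $W$. Since $d\gamma\ne0$ on $G$, such a $W$ is neither horizontal nor vertical. By \eqref{eq:types} it is the graph of an invertible quaternionic $A$, and $du|_W=0$ reads $A^*d\gamma_y=d\gamma_x$. By Lemma~\ref{lem:quat}, $A$ is unique and $k(x)=\lambda_Ak(y)$.

Thus $(\sigma_2-\lambda\sigma_1)|_W=0$ a.e., and $(\sigma_2-\lambda\sigma_1)\wedge\tilde T=0$ on $\Omega$ by Lemma~\ref{lem:planes}(b). Part (d) gives $d\lambda\wedge\sigma_1\wedge\tilde T=0$, and part (c), which is where uniqueness of the plane is needed, gives $(d\lambda\wedge\sigma_1)|_W=0$ a.e. On the complex $2$-plane $W$ the $(3,0)$-form $\partial\lambda\wedge\sigma_1$ vanishes, so $\bar\partial\lambda|_W\wedge\sigma_1|_W=0$. As $\sigma_1|_W$ is a nonzero $(2,0)$-form, $\bar\partial\lambda|_W=0$, and $d\lambda|_W=0$ since $\lambda$ is real. Part (b) gives $d\lambda\wedge\tilde T=0$.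
\end{proof}

The equation $d\lambda\wedge\tilde T=0$ replaces the constancy of $\lambda$ on a component of $\Gamma$: it lets us cut $\tilde T$ into closed pieces according to the value of $\lambda$. The density of $p_2(\Gamma^\circ)$ is replaced by the fact that a closed piece projects to a constant multiple of $[S]$.

\begin{lemma}\label{lem:one}
$\lambda=1$ a.e.
\end{lemma}

\begin{proof}
Let $0<s<1$ and let $\chi\colon(0,\infty)\to[0,1]$ be smooth with $\{\chi>0\}=(0,s)$. On $\Omega$ the current $\chi(\lambda)\tilde T$ is positive, and closed by Lemma~\ref{lem:planes}(d), because $d(\chi(\lambda))\wedge\tilde T=\chi'(\lambda)\,d\lambda\wedge\tilde T=0$. Its mass is at most that of $\tilde T$, so its trivial extension $\tilde R$ to $Z$ is closed and positive by Theorem~\ref{thm:EMS}. The push-forward $(p_2b)_*\tilde R$ is a closed current of degree $0$ on the connected surface $S$, hence a constant $m$. Testing on forms $\varphi\,\sigma\bar\sigma$ gives an equality of measures on $S$: for Borel sets $Y\subset S$,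
\begin{equation}\label{eq:push}
\int_{(p_2b)^{-1}(Y)}\tilde R\wedge b^*(\sigma_2\bar\sigma_2)=m\int_Y\sigma\bar\sigma .
\end{equation}
Suppose $\tilde R\ne0$. On a conformal plane $\sigma_2\bar\sigma_2>0$, so $Y=S$ gives $m>0$. Take $Y=Y_s$; the right side of \eqref{eq:push} is positive by Lemma~\ref{lem:kappa}. But $\tilde R$ is carried by the points $(x,y)\in V$ with $k(x)<s\,k(y)$, and if such a point had $y\in Y_s$, then
\[
k(x)<s\,k(y)<\kappa(\gamma(y))=\kappa(\gamma(x))\le k(x),
\]
which is absurd. So the left side is $0$, a contradiction. Hence $\tilde R=0$ and $\tilde T$ does not charge $\{\lambda<s\}$. Letting $s\to1$ along a sequence gives $\lambda\ge1$ a.e. Since $\tilde T$ is $\iota$-invariant and $\lambda\circ\iota=1/\lambda$, also $\lambda\le1$ a.e.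
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:S0}]
By Lemmas~\ref{lem:lambda} and \ref{lem:one}, $\sigma_1-\sigma_2$ vanishes a.e.\ on the tangent plane of $\tilde T$. So $\int\tilde T\wedge b^*\Xi=0$ for $\Xi=(\sigma_1-\sigma_2)(\bar\sigma_1-\bar\sigma_2)$, by Lemma~\ref{lem:planes}(b). By \eqref{eq:pairing} and the computation \eqref{eq:Xi}, the same integral equals $48\int_S\sigma\bar\sigma>0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and \ref{thm:B}]
Every manifold $X$ of $K3^{[2]}$-type is joined to $S_0^{[2]}$ by a chain of families as in Proposition~\ref{prop:deform}. By that proposition and Proposition~\ref{prop:S0}, $X$ carries no $c_2$-current. Let $T\ne0$ be a closed positive current on $X$. By Lemma~\ref{lem:line}, $[T]\cdot\Phi_\alpha\ge0$ for all K\"ahler classes $\alpha$, and if equality held for all $\alpha$, then $[T]=\mu\,c_2(X)$ with $\mu>0$ and $\mu^{-1}T$ would be a $c_2$-current. So $[T]\cdot\Phi_\alpha>0$ for some $\alpha$. This proves Theorem~\ref{thm:B}, and Theorem~\ref{thm:A} follows by Lemma~\ref{lem:BimpliesA}.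
\end{proof}

\begin{thebibliography}{9}

\bibitem{Demailly}
Demailly, \emph{Complex Analytic and Differential Geometry}, Ch.~III, \S2.

\bibitem{Ottem}
John Christian Ottem, \emph{Nef cycles on some hyperkahler fourfolds}, arXiv:1505.01477 (2015).

\end{thebibliography}
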